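# Mori dream spaces among the nested Hilbert schemes of points in the plane

Throughout, $X=\mathbf P^2$ over $\mathbf C$, and for $n\ge 1$
$$Y=\mathbf P^{2[n+1,n]}=X^{[n+1,n]}=\{(z,z')\in X^{[n+1]}\times X^{[n]}:\ z'\subset z\}$$
is the nested Hilbert scheme of pairs of zero-dimensional subschemes of lengths $n+1$ and $n$. It is a smooth projective variety of dimension $2n+2$. The question comes from Tim Ryan and Ruijie Yang, "Nef cones of nested Hilbert schemes of points on surfaces", arXiv:1708.00903 (2017): for $n\gg 0$, is $Y$ a Mori dream space?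

**Definition.** Let $V$ be a normal $\mathbf Q$-factorial projective variety. A small $\mathbf Q$-factorial modification is a birational map $f:V\dashrightarrow V'$ to another such variety which is an isomorphism in codimension one. (Example: the two small resolutions of the cone $xy=zw$ are isomorphic away from a curve in each.) A line bundle is semiample if some positive multiple is base point free. $\mathrm{Mov}(V)$ is the cone generated by line bundles some multiple of which has base locus of codimension at least 2. $V$ is a *Mori dream space* (MDS) if $\mathrm{Pic}(V)$ is finitely generated, $\mathrm{Nef}(V)$ is generated by finitely many semiample line bundles, and there are finitely many small $\mathbf Q$-factorial modifications $f_i:V\dashrightarrow V_i$ such that each $V_i$ satisfies the previous two conditions and $\mathrm{Mov}(V)=\bigcup_i f_i^*\mathrm{Nef}(V_i)$.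

## 1. One point: the blow-up of the diagonal is an MDS

If $z'\subset z$ is a nested pair, the kernel of $\mathcal O_z\to\mathcal O_{z'}$ has length one; it is supported at one point $q$, called the *residual point*. For $n=1$ and $z'=\{p\}$, either $z=\{p,q\}$ with $p\ne q$, or $q=p$ and $z$ is a tangent direction at $p$. In both cases $z$ spans a line $\ell$ containing $p$ and $q$, and $Y$ is
$$\mathcal B:=\mathrm{Bl}_\Delta(X\times X)=\{(p,q,\ell)\in\mathbf P^2\times\mathbf P^2\times\mathbf P^{2*}:\ p,q\in\ell\}.$$

Let $H_p,H_q,\Lambda$ be the hyperplane classes pulled back from the three factors, and $E$ the exceptional divisor. The coordinates of $\ell$ are those of the cross product of $p$ and $q$. These are bilinear forms which generate the ideal of $\Delta$, so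
$$\Lambda=H_p+H_q-E. \tag{1}$$
Hence $\mathrm{Pic}(\mathcal B)=\mathbf ZH_p\oplus\mathbf ZH_q\oplus\mathbf ZE=\mathbf ZH_p\oplus\mathbf ZH_q\oplus\mathbf Z\Lambda$.

**Proposition 1.** $\mathbf P^{2[2,1]}=\mathcal B$ is a Mori dream space, with $\mathrm{Mov}=\mathrm{Nef}=\langle H_p,H_q,\Lambda\rangle$.

**Proof.** Consider three families of curves: $\gamma_1$ (fix $q$ and $\ell$, move $p$ along $\ell$), $\gamma_2$ (fix $p$ and $\ell$, move $q$ along $\ell$), $\gamma_3$ (fix $p=q$, rotate $\ell$). Their intersection numbers with $(H_p,H_q,\Lambda)$ are $(1,0,0)$, $(0,1,0)$, $(0,0,1)$. So a nef class $aH_p+bH_q+c\Lambda$ has $a,b,c\ge0$, and conversely $H_p,H_q,\Lambda$ are base point free. This gives $\mathrm{Nef}$.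

Let $D=aH_p+bH_q+c\Lambda$ be the class of an irreducible effective divisor different from $E$. The curves $\gamma_1$ cover $\mathcal B$, so a general one is not contained in $D$, and $a=D\cdot\gamma_1\ge0$. In the same way $b\ge0$. The curves $\gamma_3$ cover $E\not\subset D$, so $c=D\cdot\gamma_3\ge0$. Thus $D$ is nef. A movable class has a multiple with a member not containing $E$, so it is a nonnegative combination of such $D$ and hence is nef. Therefore $\mathrm{Mov}=\mathrm{Nef}$, and the identity is the only modification needed. $\square$

What changes for larger $n$? Let $\pi:Y\to X^{[n]}$ send $(z,z')$ to $z'$. For $n=1$ the fibre of $\pi$ over $p$ is $\mathrm{Bl}_pX$. For $n$ distinct points $p_1,\dots,p_n$ we shall see that the fibre is $\mathrm{Bl}_{p_1,\dots,p_n}X$, whose anticanonical class $3H-\sum E_i$ has self-intersection $9-n$. This class is a source of finiteness as long as it is positive. When it stops being positive, the surface can cease to be an MDS. Whether $Y$ follows its fibres is the question.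

**Theorem A.** For every $n\ge9$, $\mathbf P^{2[n+1,n]}$ is not a Mori dream space.

**Theorem B.** $\mathbf P^{2[n+1,n]}$ is a Mori dream space if and only if $n\le7$.

So for $n\gg0$ the answer is no, by Theorem A. Sections 2–4 prove Theorem A, Section 5 treats $n=8$, and Sections 6–8 treat $n\le7$. At $n=8$ the threshold differs from that of the fibres: a blow-up of the plane in eight general points is an MDS, but $Y$ is not.

## 2. The residual-point map, the Cox ring, and facts to recall

**The residual-point map.** Let $Z\subset X\times X^{[n]}$ be the universal family and $\rho:Y\to X\times X^{[n]}$, $(z,z')\mapsto(q,z')$. Then $Y\cong\mathbf P(\mathcal I_Z)$ over $X\times X^{[n]}$ (Ellingsrud–Strømme; Lehn). The fibre over $(q,z')$ is the set of one-dimensional quotients of $\mathcal I_{z'}\otimes k(q)$, since the kernel of such a quotient is the ideal of $z$. Over an open set where $Z$ is smooth of codimension 2, $\rho$ is the blow-up of $Z$.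

**The Picard group.** $Y$ is smooth, projective and unirational, so $\mathrm{Pic}^0(Y)=0$ and $\mathrm{Pic}(Y)$ is finitely generated. It is also simply connected (Serre), so $\mathrm{Pic}(Y)$ is torsion free.

**The Cox ring.** (Hu–Keel, *Mori dream spaces and GIT*, Prop. 2.9.) Let $V$ be $\mathbf Q$-factorial and projective with $\mathrm{Pic}(V)$ finitely generated. Then $V$ is an MDS if and only if $\mathrm{Cox}(V)=\bigoplus_{L\in\mathrm{Pic}V}H^0(V,L)$ is a finitely generated algebra. For $V=\mathbf P^2$ this is $\mathbf C[x_0,x_1,x_2]$. We may take homogeneous generators. Every effective class is then a sum of degrees of generators, so $\mathrm{Eff}(V)$ is a rational polyhedral cone generated by finitely many effective classes.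

**Klt pairs.** A pair $(V,\Delta)$ with $\Delta\ge0$ a $\mathbf Q$-divisor and $K_V+\Delta$ $\mathbf Q$-Cartier is *klt* if on a log resolution $f:V'\to V$, writing $f^*(K_V+\Delta)=K_{V'}+\Delta'$, all coefficients of $\Delta'$ are $<1$. If this coefficient condition holds but $\Delta$ need not be effective, one says sub-klt. Example: for three lines through $0$ in $\mathbf A^2$ with coefficient $c\geq 0$, blowing up $0$ gives the exceptional coefficient $3c-1$, so the pair is klt exactly when $c<1$ and $3c<2$, that is, $c<\frac23$. A product of klt pairs is klt (take the product of log resolutions), and if $(V,\Delta)$ is klt and $F\ge0$ is $\mathbf Q$-Cartier, then $(V,\Delta+\varepsilon F)$ is klt for small $\varepsilon>0$.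

**Log Fano implies MDS.** (BCHM, Cor. 1.3.2.) If $V$ is projective and $\mathbf Q$-factorial, $(V,\Delta)$ is klt and $-(K_V+\Delta)$ is ample, then $V$ is an MDS.

**Extension of sections.** If $\tau$ is a section of a line bundle $R$ and $\sigma$ a section of $L$ defined over an open set containing $\{\tau\ne0\}$, then for $N\gg0$ the restriction of $\sigma\tau^N$ to $\{\tau\neq 0\}$ extends to a global section of $L\otimes R^N$.

## 3. Blow-ups of the plane in points of a cubic

Let $n\ge9$, and let $C\subset X$ be a smooth cubic. We choose distinct $p_1,\dots,p_n\in C$ such that, with $w=\sum p_i$,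
$$\mathcal O_C(n)(-3w)\in\mathrm{Pic}^0(C)\ \text{ is not torsion.} \tag{2}$$
This is possible: on the open set of distinct tuples in $C^n$, the map $(p_i)\mapsto\mathcal O_C(n)(-3\sum p_i)$ has dense open image in $\mathrm{Pic}^0(C)$, and torsion points are countable. Regard $w$ as a point of $X^{[n]}$.

Let $\Omega\subset X^{[n]}$ be the open set of reduced schemes. Then $Z_\Omega\to\Omega$ is étale, $Z_\Omega$ is irreducible, and $\pi^{-1}(\Omega)$ is the blow-up of $X\times\Omega$ along the smooth codimension-2 subvariety $Z_\Omega$, with irreducible exceptional divisor $E^\circ$. Étale locally on $\Omega$, $Z_\Omega$ is a disjoint union of $n$ sections, so $\pi$ is smooth over $\Omega$, with fibre over $w$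
$$S=\pi^{-1}(w)=\mathrm{Bl}_{p_1,\dots,p_n}X .$$
Let $H,E_i$ be the usual classes on $S$, and $E=\sum E_i=E^\circ|_S$. Let $\tilde C\cong C$ be the proper transform of $C$. Then $\tilde C\sim3H-E=-K_S$, $\tilde C^2=9-n$, and
$$\mathcal O_S(bH-eE)|_{\tilde C}=\mathcal O_C(b)(-ew),\qquad \deg=3b-ne. \tag{3}$$

**Which classes come from $Y$.** We have $\mathrm{Pic}(\pi^{-1}(\Omega))=\mathrm{Pic}(X)\oplus\mathrm{Pic}(\Omega)\oplus\mathbf ZE^\circ$, and $\mathrm{Pic}(\Omega)$ restricts trivially to $S$. So every $L\in\mathrm{Pic}(Y)$ restricts to some $\mathcal O_S(bH-eE)$. Conversely, for all $b,e\in\mathbf Z$ there is $L_{b,e}\in\mathrm{Pic}(Y)$ with this restriction: pull back $\mathcal O(b)$ from $X$ and twist by $-e$ times the closure of $E^\circ$.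

**Proposition 2.** For $n\ge9$ and $w$ as in (2), the surface $S$ is not an MDS.

**Proof.** Put $D=nH-3E=3\tilde C+(n-9)H$. It is nonnegative on every irreducible curve other than $\tilde C$, and $D\cdot\tilde C=3n-3n=0$, so $D$ is nef. For $k\ge1$ the bundle $kD|_{\tilde C}=(\mathcal O_C(n)(-3w))^{\otimes k}$ has degree $0$ and is nontrivial, so it has no nonzero section, and $\tilde C$ lies in the base locus of $|kD|$. So $D$ is not semiample. On an MDS every integral nef class is a nonnegative rational combination of semiample classes, hence semiample. $\square$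

**From $S$ to $Y$: where the direct route stops.** The property need not pass to fibres, so Proposition 2 alone decides nothing. For example, the universal plane cubic $\mathcal U\subset\mathbf P^2\times\mathbf P^9$ is a $\mathbf P^8$-bundle over $\mathbf P^2$, with $\mathrm{Pic}$ spanned by the two hyperplane classes $h_1,h_2$. Lines in the $\mathbf P^8$'s and the plane cubics themselves are covering families, so an effective $ah_1+bh_2$ has $a,b\ge0$. Hence $\mathrm{Eff}=\mathrm{Nef}=\langle h_1,h_2\rangle$ and $\mathcal U$ is an MDS, although its fibre over a smooth cubic $C$ has infinitely generated Picard group.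

One could try to carry the proof over: find on $Y$ a nef line bundle restricting to $nH-3E$ on $S$. It would not be semiample, because its restriction is not. But no such line bundle exists. A bundle with that restriction agrees with $L_{n,3}$ over $\pi^{-1}(\Omega)$ up to a twist from $\Omega$. On the fibre over a reduced $w'$ consisting of $n$ points on a line, the proper transform of that line has class $H-E$, and the degree on it is $n-3n=-2n<0$. The twist has degree $0$ there. So nefness on one special fibre is destroyed on another.

The way past this point is to drop nefness and keep only sections. Finite generation of the Cox ring concerns all sections at once, and we shall restrict them to the single curve $\tilde C$. Sections on $S$ must extend to $Y$, but they may be twisted by an ample bundle from $X^{[n]}$, because this twist is invisible on $S$.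

## 4. Sections along the cubic: $n\ge9$

Keep $C,w,S$ as in Section 3. Three lemmas prepare the argument: an arithmetic one, a positivity one, and the construction of sections.

**Lemma 3.** If $3b-ne=0$ and $\mathcal O_C(b)(-ew)$ is trivial, then $b=e=0$.

**Proof.** The cube of this bundle is $\mathcal O_C(3b)(-3ew)=\mathcal O_C(ne)(-3ew)=(\mathcal O_C(n)(-3w))^{\otimes e}$. By (2), $e=0$, hence $b=0$. $\square$

**Lemma 4.** If $e\ge0$, $b>0$ and $3b-ne>0$, then $D=bH-eE$ is nef and big on $S$.

**Proof.** If $e>0$, then $3b>ne\ge9e$, so $b-3e>0$. If $e=0$, then $b-3e=b>0$. So $D=e\tilde C+(b-3e)H$ is nonnegative on irreducible curves other than $\tilde C$, and $D\cdot\tilde C=3b-ne>0$. Thus $D$ is nef. Moreover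
$$D^2=e(D\cdot\tilde C)+(b-3e)(D\cdot H)=e(3b-ne)+(b-3e)b>0,$$
since the second term is positive and the first is nonnegative. $\square$

**Lemma 5.** Let $e\ge1$ and $3b-ne>n-9$. Then there are an ample line bundle $R$ on $X^{[n]}$ and a section of $L_{b,e}\otimes\pi^*R$ on $Y$ that does not vanish identically on $\tilde C\subset S$.

**Proof.** Let $D=bH-eE$. Since $3b>ne$, we have $b>0$.

**Step 1: a section on $S$ not vanishing on $\tilde C$.** As $3b-ne>n-9\ge0$, Lemma 4 says that $D$ is nef and big. Since $D-\tilde C=D+K_S$, Kawamata–Viehweg vanishing gives $H^1(S,D-\tilde C)=0$. So $H^0(S,D)\to H^0(\tilde C,D|_{\tilde C})$ is surjective. The target is nonzero, because $D|_{\tilde C}$ has positive degree on a curve of genus one. Choose $\sigma_0\in H^0(S,D)$ with $\sigma_0|_{\tilde C}\ne0$.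

**Step 2: extending it to nearby fibres.** We have $D-K_S=(b+3)H-(e+1)E$, and
$$3(b+3)-n(e+1)=(3b-ne)-(n-9)>0 .$$
By Lemma 4, $D-K_S$ is nef and big, so $H^1(S,D)=0$ by Kawamata–Viehweg. Since $\pi$ is proper and flat over $\Omega$, cohomology and base change show that $\pi_*L_{b,e}\otimes k(w)\to H^0(S,D)$ is surjective. Hence $\sigma_0$ extends to a section $\sigma$ of $L_{b,e}$ over $\pi^{-1}(\Omega')$ for an affine neighborhood $\Omega'\subset\Omega$ of $w$.

**Step 3: extending it to $Y$.** Choose an ample $R_0$ on $X^{[n]}$ and $\tau\in H^0(X^{[n]},R_0)$ vanishing on $X^{[n]}\setminus\Omega'$ but not at $w$. For $N\gg0$, $\sigma\,\pi^*\tau^N$ extends to a section of $L_{b,e}\otimes\pi^*R_0^N$ on $Y$. On $S$ it is a nonzero constant times $\sigma_0$, so it does not vanish identically on $\tilde C$. Take $R=R_0^N$. $\square$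

**Proof of Theorem A.** Suppose $Y$ is an MDS. Let $s_1,\dots,s_r$ be homogeneous generators of $\mathrm{Cox}(Y)$, with $s_i\in H^0(Y,L_i)$ and $L_i|_S=\mathcal O_S(b_iH-e_iE)$. Put $d_i=3b_i-ne_i=\deg L_i|_{\tilde C}$ and $I=\{i:\ s_i|_{\tilde C}\not\equiv0\}$.

**Step 1: a linear inequality for the generators.** For $i\in I$, $L_i|_{\tilde C}$ has a nonzero section, so $d_i\ge0$. If $d_i=0$, the bundle is trivial and $b_i=e_i=0$ by Lemma 3. Hence $d_i>0$ whenever $e_i>0$. Let $\kappa=\min\{d_i/e_i:\ i\in I,\ e_i>0\}>0$, or $\kappa=1$ if there is no such $i$. Then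
$$d_i\ge\kappa e_i\qquad\text{for all }i\in I; \tag{4}$$
for $e_i\le0$ this holds because $d_i\ge0$.

**Step 2: the same inequality for all sections.** Let $s\in H^0(Y,L)$ be not identically zero on $\tilde C$, with $L|_S=\mathcal O_S(bH-eE)$. Write $s$ as a combination of monomials in the $s_i$ of degree $L$. Some monomial does not vanish identically on $\tilde C$, so it involves only $s_i$ with $i\in I$. Adding up (4) with multiplicities gives $3b-ne\ge\kappa e$.

**Step 3: sections that violate it.** For each $e\ge1$ one of the three consecutive integers $n-8,n-7,n-6$ is congruent to $-ne$ modulo $3$, so there is $b$ with $n-8\le3b-ne\le n-6$. By Lemma 5 there is a section, not identically zero on $\tilde C$, of a line bundle restricting to $\mathcal O_S(bH-eE)$ on $S$. Step 2 gives $n-6\ge\kappa e$ for every $e\ge1$, which is absurd. $\blacksquare$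

## 5. Eight points: moving the residual point along the cubic

**Why Section 4 gives nothing for $n=8$.** Take eight points in general position. Then $S$ is a del Pezzo surface of degree one. Classically its cone of curves is generated by the $(-1)$-curves, and these have degree $d\le6$ in the plane. For a $(-1)$-curve of degree $d$ with multiplicities $m_i$ we have $-K_S\cdot(\text{curve})=1$, that is, $\sum m_i=3d-1$. So
$$(17H-6E)\cdot(\text{curve})=17d-6(3d-1)=6-d\ge0,$$
and $17H-6E$ is nef. Hence an effective $bH-eE$ has $17b-48e\ge0$, so $3b-8e\ge\frac{8}{17}e$. The inequality of Step 2 above therefore holds for every section not vanishing on $S$, with $\kappa=\frac8{17}$, and no contradiction can arise.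

Instead of a curve in one fibre of $\pi$, we use larger test varieties: all nested pairs lying on one cubic, with both $z'$ and $q$ moving. Their classes will live on an abelian surface, whose effective cone is round.

**The classes.** Let $n=8$, $Y=X^{[9,8]}$, of dimension 18. For a line bundle $G$, write $G^{[k]}$ for the tautological bundle with fibre $H^0(G|_z)$ at $z$. Let $H_k$ be the class on $X^{[k]}$ induced by $\mathcal O(1)$ (the $z$ meeting a fixed line), let $\delta_k=\det\mathcal O^{[k]}$, and recall $\det(\mathcal O(m)^{[k]})=mH_k+\delta_k$. On $Y$, omitting pullbacks, let $H_p$ be the pullback of $\mathcal O(1)$ by the residual point $(z,z')\mapsto q$, and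
$$M_0=8H_8+3\delta_8,\qquad M=3H_9+\delta_9=\det\mathcal O(3)^{[9]},\qquad \Pi=\langle H_p,M_0,M\rangle_{\mathbf Q}.$$

**Restriction to a cubic.** For a smooth cubic $C$ let $T_C=C\times C^{(8)}$, mapped to $Y$ by $(q,z')\mapsto(z'+q\supset z')$. Let $A=C\times\mathrm{Pic}^8(C)$, an abelian surface. The map $T_C\to A$, $(q,z')\mapsto(q,\mathcal O(z'))$, is a $\mathbf P^7$-bundle. Let $f_1,f_2,f_3$ be the fibre classes on $A$ of $\mathrm{pr}_1$, $\mathrm{pr}_2$ and $(q,L)\mapsto L(q)\in\mathrm{Pic}^9(C)$. Since $C\to\mathrm{Pic}^1(C)$ is an isomorphism, fibres of two different maps meet transversally in one point, so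
$$f_i^2=0,\qquad f_i\cdot f_j=1\ (i\ne j). \tag{5}$$
The matrix of these numbers has determinant $2$, so $f_1,f_2,f_3$ are independent.

**Lemma 6.** Let $G$ be a line bundle of degree $k\ge1$ on $C$. On $C^{(k)}$, $\det G^{[k]}$ is numerically the pullback of a point class under $C^{(k)}\to\mathrm{Pic}^k(C)$.

**Proof.** The map $H^0(G)\otimes\mathcal O\to G^{[k]}$ is a map of bundles of rank $k$. It degenerates at $z$ exactly when $H^0(G(-z))\ne0$, that is, when $\mathcal O(z)\cong G$. This is the irreducible divisor $\Phi$, a fibre of the $\mathbf P^{k-1}$-bundle $C^{(k)}\to\mathrm{Pic}^k(C)$. So $\det G^{[k]}=\mathcal O(m\Phi)$ with $m\ge1$.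

To find $m$, restrict to the curve $t\mapsto t+z_0$, $t\in C$, with $z_0$ fixed of length $k-1$. It maps isomorphically to $\mathrm{Pic}^k(C)$, so $\Phi$ has degree $1$ on it. The kernel of $G|_{t+z_0}\to G|_{z_0}$ is $G(-z_0)|_t$. So $G^{[k]}$ on this curve is an extension of a trivial bundle by $G(-z_0)$, of degree $k-(k-1)=1$. Hence $m=1$. $\square$

Now restrict the three classes to $T_C$. Here $\equiv$ means numerical equivalence, and pullbacks from $A$ are omitted.

* The bundle $\mathcal O(3)^{[9]}$ restricts to $\mathcal O_C(3)^{[9]}$, so Lemma 6 with $k=9$ gives $M|_{T_C}\equiv f_3$.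
* On $C^{(8)}$ let $x$ be the class of $\{z\ni\mathrm{pt}\}$. Replacing $G$ by $G(p)$ changes $G^{[8]}$ by the quotient $\mathcal O(p)|_p\otimes\mathcal O_{\{z\ni p\}}$, so the determinant changes by $x$. Hence $\det G^{[8]}\equiv8x+\delta_8$ for $\deg G=8$. A line meets $C$ in three points, so $H_8\equiv3x$. Thus $M_0\equiv24x+3\delta_8=3(8x+\delta_8)\equiv3f_2$ by Lemma 6.
* $H_p|_{T_C}\equiv3f_1$.

Call a line bundle $D$ on $Y$ with class in $\Pi$ an integral $D\in\Pi$. It has degree $0$ on the fibres $\mathbf P^7$ of $T_C\to A$, so it restricts to the pullback of a line bundle $D_A$ on $A$. If $D=aH_p+bM_0+cM$ in $\mathrm{Pic}(Y)_{\mathbf Q}$, then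
$$D_A\equiv3a f_1+3b f_2+c f_3 . \tag{6}$$
So $D\mapsto D_A$ is an isomorphism $\Pi\cong\langle f_1,f_2,f_3\rangle_{\mathbf Q}$, given by the same formula for every $C$. In particular $H_p,M_0,M$ are independent.

**A remark on nine points.** Let $z\subset C$ have length 9 with $\mathcal O_C(z)\not\cong\mathcal O_C(3)$. The sequence $0\to\mathcal O_X\to\mathcal I_z(3)\to\mathcal O_C(3)(-z)\to0$ gives $h^0(\mathcal I_z(3))=1$, so $C$ is the only cubic through $z$. The pairs (smooth cubic, $z$ on it) form an irreducible variety of dimension $9+9=18=\dim X^{[9]}$, and its map to $X^{[9]}$ has one-point fibres on a dense open set. Hence a general $z$ lies on a smooth cubic. If $z\subset C$ and $z'\subset z$, both are divisors on $C$, so $(z,z')$ is in the image of $T_C$. Therefore the $T_C$ sweep out a dense subset of $Y$.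

**Step 1: an upper bound on the effective cone.** *If $D\in\Pi$ is $\mathbf Q$-effective on $Y$, then $D_A^2\ge0$.* A nonzero section of some multiple $kD$ is nonzero on some $T_C$, since the $T_C$ sweep out a dense subset. Sections of a pullback along the projective bundle $T_C\to A$ are sections on $A$, so $kD_A$ is effective. An effective divisor on an abelian surface can be translated off any given curve component, so it is nef. Hence $D_A^2\ge0$.

**Step 2: a supply of effective classes.** *If $D\in\Pi$ is integral with $D_A\cdot f_3>0$, then $D+kM$ is effective for $k\gg0$.*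

First we find sections on each $T_C$. By (5), $(D_A+kM_A)^2=D_A^2+2k\,D_A\cdot f_3>0$ for $k\gg0$. With the ample class $f_1+f_2$, also $(D_A+kM_A)\cdot(f_1+f_2)=D_A\cdot(f_1+f_2)+2k>0$. For such $k$ put $N=D_A+kM_A$. Then $\chi(N)=N^2/2>0$, and $h^2(N)=h^0(-N)=0$ because $N\cdot(f_1+f_2)>0$. Hence $h^0(N)>0$, for every smooth cubic $C$.

Next we put them in a family. Let $V\subset|\mathcal O(3)|=\mathbf P^9$ be the open set of smooth cubics and $\psi:\mathcal T\to V$ the smooth projective family of the $T_C$, with $\varphi:\mathcal T\to Y$. Here $\mathcal T$ is irreducible. On a nonempty open subset of $V$, $h^0$ of $\varphi^*(D+kM)$ on fibres is constant and positive, and $\psi_*\varphi^*(D+kM)$ is locally free of that rank. So there are a nonempty affine open $V'\subset V$ and a nonzero section of $\varphi^*(D+kM)$ over $\mathcal T_{V'}=\psi^{-1}(V')$.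

Now we move the section to an open part of $Y$. The ten maximal minors of $H^0(\mathcal O(3))\otimes\mathcal O\to\mathcal O(3)^{[9]}$ (rank $10\to9$), taken with signs, are sections $m_0,\dots,m_9\in H^0(Y,M)$. They vanish simultaneously exactly where the kernel has dimension at least 2, that is, where $h^0(\mathcal I_z(3))\ge2$. On the complement $U$ they span the kernel, so they define a morphism
$$p:U\to\mathbf P^9,\qquad(z,z')\mapsto\text{the unique cubic through }z .$$
By the remark above, every smooth cubic is in the image. Let $U_{V'}=p^{-1}(V')$, a nonempty open set. If $\varphi(C,q,z')\in U_{V'}$, then $C$ contains $z$, so $C=p(z,z')\in V'$. Conversely, over $U_{V'}$ the universal $z'\subset z$ lie in the pulled-back family of smooth cubics as relative effective Cartier divisors, and $z-z'$ is a relative divisor of degree 1, that is, a section $q$. Thus $\varphi^{-1}(U_{V'})\to U_{V'}$ is an isomorphism with inverse $(z\supset z')\mapsto(p(z,z'),\,z-z',\,z')$. As $\mathcal T_{V'}$ is irreducible, our section stays nonzero on the open set $\varphi^{-1}(U_{V'})$. So we get a nonzero section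 $\sigma$ of $D+kM$ over $U_{V'}$.

Finally we extend it to $Y$. Let $h\ne0$ be a form of positive degree on $\mathbf P^9$ vanishing on $\mathbf P^9\setminus V'$. The section $h(m_0,\dots,m_9)$ of $(\deg h)M$ vanishes on $Y\setminus U$, because all $m_i$ do, and on $U\setminus U_{V'}$, because $h$ vanishes at the image under $p$. It is not zero, because $p$ is dominant. So $\sigma\cdot h(m_0,\dots,m_9)^N$ extends to $Y$ for $N\gg0$. This is a nonzero section of $D+k'M$ for some $k'$. Adding multiples of the effective class $M$ gives all larger $k$.

**Step 3: the two bounds are incompatible with a polyhedral cone.** Suppose $Y$ is an MDS. Then $\mathrm{Eff}(Y)$ is rational polyhedral, generated by finitely many effective classes. So $K=\mathrm{Eff}(Y)\cap\Pi_{\mathbf R}$ is rational polyhedral, and its rational points are $\mathbf Q$-effective. Its image $\bar K$ in the plane $\Pi_{\mathbf R}/\mathbf RM$ is a closed rational polyhedral cone. The functional $D\mapsto D_A\cdot f_3$ is defined on this plane because $M_A\cdot f_3=0$. By Step 2, $\bar K$ contains all rational points of the open half-plane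 $\{D_A\cdot f_3>0\}$. As $\bar K$ is closed, it contains the boundary line too. Take a nonzero rational point on that line. Its preimage in $K$ is a nonempty polyhedron defined over $\mathbf Q$, so it has a rational point $D$. Thus $D\in\Pi$ is $\mathbf Q$-effective, $D\notin\mathbf QM$, and $D_A\cdot f_3=0$. Write $D_A=af_1+bf_2+cf_3$. By (5), $a+b=D_A\cdot f_3=0$, and $a\ne0$ since $D\notin\mathbf QM$. Then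
$$D_A^2=2ab+2c(a+b)=-2a^2<0,$$
contradicting Step 1. So $\mathbf P^{2[9,8]}$ is not an MDS. $\blacksquare$

## 6. Trading $Y$ for a relative Hilbert scheme

From now on the aim is: $Y$ is an MDS for $n\le7$. The tool is the log Fano criterion. We first replace $Y$ by a variety that fibres over $X$ by the residual point. Let $g:\mathcal B\to X$, $(p,q,\ell)\mapsto q$, with fibres $\mathrm{Bl}_qX$. Over an affine chart of $X$, the translations of the chart act simply transitively on it and lift to $\mathcal B$, so $g$ is trivial there. Hence
$$W=\mathrm{Hilb}^n(\mathcal B/X)$$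
is smooth and projective of dimension $2n+2$, with fibres $(\mathrm{Bl}_qX)^{[n]}$. We write its points as $(q,\zeta)$, and $E_q\subset\mathrm{Bl}_qX$ for the exceptional curve. For $n=1$, $W=\mathcal B=Y$.

**Proposition 7.** $Y$ and $W$ contain isomorphic open subsets with complements of codimension at least $2$. Consequently $Y$ is an MDS if and only if $W$ is.

**Proof.** We use Briançon's theorem: subschemes of length $k$ supported at a fixed point of a smooth surface form a family of dimension $k-1$.

Let $O\subset X\times X^{[n]}$ be the open set of $(q,z')$ with $\mathrm{length}_q z'\le1$. Then $Z\cap O$ is the étale locus of $Z\to X^{[n]}$, hence smooth of codimension 2, and $Y^\circ:=\rho^{-1}(O)=\mathrm{Bl}_{Z\cap O}O$.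

**Step 1: the complement of $Y^\circ$ is small.** Consider the locus where $z'$ has length $k\ge2$ at $q$. The fibre of $\rho$ there is $\mathbf P^{\mu-1}$, where $\mu$ is the minimal number of generators of $I=I_{z',q}$. We claim $\mu\le k$.

Let $\mathcal O$ be the local ring at $q$ with maximal ideal $\mathfrak m$, let $m$ be the order of $I$ ($I\subset\mathfrak m^m$, $I\not\subset\mathfrak m^{m+1}$), and let $f\in I$ have order $m$. Put $\bar{\mathcal O}=\mathcal O/(f)$ and $J=I/(f)$. Choose $x$ of order one whose linear part does not divide the initial form of $f$. Then $x$ is a nonzerodivisor on $\bar{\mathcal O}$, and $\bar{\mathcal O}/x\bar{\mathcal O}$ has length $m$. Compute the length of $\bar{\mathcal O}/xJ$ in two ways, using $x\bar{\mathcal O}/xJ\cong\bar{\mathcal O}/J$. This gives $\mathrm{length}(J/xJ)=\mathrm{length}(\bar{\mathcal O}/x\bar{\mathcal O})=m$. So $J$ has at most $m$ generators, and $\mu\le m+1$. Also $k\ge\dim\mathcal O/\mathfrak m^m=m(m+1)/2$. If $m=1$, then $\mu\le2\le k$. If $m\ge2$, then $\mu\le m+1\le m(m+1)/2\le k$.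

So the dimension of this locus in $Y$ is at most
$$2+(k-1)+(k-1)+2(n-k)=2n=\dim Y-2 .$$

**Step 2: an open subset of $W$ with small complement.** Let $W^\circ\subset W$ be the open set of $(q,\zeta)$ such that $\zeta$ has at most one point on $E_q$ and is reduced there. If $\zeta$ has lengths $k_1,\dots,k_r$ at distinct points of $E_q$, these $\zeta$ form a family in $(\mathrm{Bl}_qX)^{[n]}$ of dimension
$$\sum_j\big(1+(k_j-1)\big)+2\big(n-\sum_jk_j\big)=2n-\sum_jk_j .$$
Outside $W^\circ$ we have $\sum k_j\ge2$. So the complement has codimension at least 2.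

**Step 3: $W^\circ\cong Y^\circ$.** For $(q,\zeta)\in W^\circ$ the blow-down maps $\zeta$ isomorphically onto a subscheme $z'\subset X$: away from $E_q$ nothing changes, and at most one reduced point goes to $q$. This gives a morphism $W^\circ\to O$, an isomorphism over $O\setminus Z$. To compare near $Z$, consider
$$O''=\{(q,p,z'')\in X\times X\times X^{[n-1]}:\ p,q\notin\mathrm{Supp}\,z''\}\to O,\qquad(q,p,z'')\mapsto(q,z''+p).$$
It is étale, and its image contains $Z\cap O$. The preimage of $Z$ is $\{p=q\}$, because $q\notin\mathrm{Supp}\,z''$. As blowing up commutes with flat base change, $Y^\circ\times_OO''=\mathrm{Bl}_{\{p=q\}}O''$.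

On the other side, let $\mathcal B''=\{(q,\tilde p,z'')\}$ with $\tilde p\in\mathrm{Bl}_qX$ lying over $p$ and $(q,p,z'')\in O''$. This is $\mathrm{Bl}_{\{p=q\}}O''$. The map $\mathcal B''\to W^\circ$, $(q,\tilde p,z'')\mapsto(q,z''\sqcup\tilde p)$, is étale, as is $W^\circ\times_OO''\to W^\circ$. So $\mathcal B''\to W^\circ\times_OO''$ is étale. It is bijective, since $\tilde p$ is recovered as the part of $\zeta$ over $p$. Hence it is an isomorphism.

Thus the birational map $W^\circ\dashrightarrow Y^\circ$ over $O$ becomes an isomorphism after pulling back to $O''$. Closures of graphs commute with flat base change, and being an isomorphism can be checked étale locally on $O$. Therefore $W^\circ\cong Y^\circ$.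

**Step 4: conclusion.** $Y$ and $W$ are smooth, so removing closed sets of codimension at least $2$ changes neither the Picard group nor spaces of sections. Hence $\mathrm{Pic}\,Y=\mathrm{Pic}\,W$ and $\mathrm{Cox}(Y)=\mathrm{Cox}(W)$, and the criterion of Hu–Keel applies to both. $\square$

## 7. Divisors on a fibre product, and log Fano structures

Let $P=\mathcal B\times_X\cdots\times_X\mathcal B$ ($n$ factors), a smooth projective variety with points $(q;(p_i,\ell_i)_{i=1}^n)$, $p_i,q\in\ell_i$.

**Lemma 8.** If there is an $S_n$-invariant $\mathbf Q$-divisor $\Delta\ge0$ on $P$ with $(P,\Delta)$ klt and $-(K_P+\Delta)$ ample, then $W$, hence $Y$, is an MDS.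

**Proof.** **Step 1: descend to $Q=P/S_n$.** The quotient map $c:P\to Q$ is étale in codimension 1, since the points with nontrivial stabilizer have two equal points of a fibre $\mathrm{Bl}_qX$, a codimension-2 condition. So $K_P+\Delta=c^*(K_Q+\Delta_Q)$ with $\Delta=c^*\Delta_Q$. The pair $(Q,\Delta_Q)$ is klt (Kollár–Mori, Prop. 5.20), $-(K_Q+\Delta_Q)$ is ample, and $Q$ is $\mathbf Q$-factorial.

**Step 2: the Hilbert–Chow morphism $h:W\to Q$ is crepant.** It is birational. The $\zeta$ with $r$ distinct support points of lengths $k_1,\dots,k_r$ form a family of dimension $\sum(2+(k_j-1))=n+r$ in a fibre of $W\to X$, so of codimension $n-r$. If at least three points coincide, or at least two pairs coincide, then $n-r\ge2$. Over the remaining locus $Q$ is, étale locally, smooth or $(\mathbf C^2/\pm1)\times$ smooth, and $h$ is its minimal resolution, which is crepant. So $K_W$ and $h^*K_Q$ agree outside codimension 2, hence $K_W=h^*K_Q$.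

**Step 3: make the class ample.** Now $K_W+h^*\Delta_Q=h^*(K_Q+\Delta_Q)$, so $(W,h^*\Delta_Q)$ is klt and $-(K_W+h^*\Delta_Q)$ is nef and big. By Kodaira's lemma there is an effective $F$ such that $-(K_W+h^*\Delta_Q+\varepsilon F)$ is ample for small $\varepsilon>0$. The pair stays klt for small $\varepsilon$. Apply BCHM, and Proposition 7 for $Y$. $\square$

**Classes on $P$.** Let $H_i,H_q,\Lambda_i$ be the hyperplane classes pulled back by $p_i$, $q$, $\ell_i$. Since $P$ is closed in $(\mathbf P^2\times\mathbf P^{2*})^n\times\mathbf P^2$,
$$\text{any combination of the }H_i,\Lambda_i,H_q\text{ with all coefficients positive is ample.} \tag{7}$$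
On $\mathcal B$ we have $K_{\mathcal B/X}=-3H_p+E=-2H_p-\Lambda+H_q$ by (1). Adding $K_X$,
$$-K_P=\sum_i(2H_i+\Lambda_i)+(3-n)H_q . \tag{8}$$

So $\Delta=0$ works for $n\le2$. It fails to give ampleness by (7) from $n=3$ on, where the coefficient of $H_q$ is no longer positive. We need effective divisors with a negative $H_q$ coefficient, to be subtracted. Here are three kinds.

**Coinciding lines.** Let $T_{ij}=\{\ell_i=\ell_j\}$. The line $\ell_i$ gives an inclusion of $\mathcal O(-\Lambda_i)$ into the rank 2 bundle $\ker(H^0(X,\mathcal O(1))\otimes\mathcal O\to\mathcal O(H_q))$, whose determinant is $\mathcal O(-H_q)$. Wedging two of these inclusions gives $T_{ij}\sim\Lambda_i+\Lambda_j-H_q$. Put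
$$T=\sum_{i<j}T_{ij}\sim(n-1)\sum_i\Lambda_i-\binom n2H_q . \tag{9}$$

**Conics through $q$, cubics singular at $q$.** For $k=2,3$ let $\mathcal E_k$ be the bundle on $X$ with fibre $H^0(\mathcal I_q^{k-1}(k))$. It is the kernel of $H^0(\mathcal O(2))\otimes\mathcal O\to\mathcal O(2)$ for $k=2$, and of $H^0(\mathcal O(3))\otimes\mathcal O\to P^1(\mathcal O(3))$ (first-order jets) for $k=3$. As $c_1(P^1(\mathcal O(3)))=c_1(\mathcal O(3))+c_1(\Omega_X(3))=3+3=6$, the ranks are $6-1=5$ and $10-3=7$, and $c_1=-2$ and $-6$. So the rank is $2k+1$ and $c_1=-k(k-1)$ in both cases. Evaluation at $p_i\in\mathrm{Bl}_qX$ takes values in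
$$kH_i-(k-1)E_i=H_i+(k-1)\Lambda_i-(k-1)H_q,\qquad E_i=H_i+H_q-\Lambda_i .$$
For $|I|=2k+1$ the determinant of $\mathcal E_k\to\bigoplus_{i\in I}(\cdots)$ is not identically zero, as general points impose independent conditions. The coefficient of $H_q$ in its class is $-(2k+1)(k-1)+k(k-1)=-(k^2-1)$. So there are effective divisors
$$F_I\sim\sum_{i\in I}(H_i+\Lambda_i)-3H_q\quad(|I|=5),\qquad G\sim\sum_{i=1}^7(H_i+2\Lambda_i)-8H_q\quad(n=7). \tag{10}$$
Put $F=\sum_IF_I$. The divisors $T,F,G$ are $S_n$-invariant.

## 8. Klt at the Borel-fixed point, and the cases $n\le7$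

**Reduction to one point.** $SL_3$ acts on $P$, and all $T_{ij},F_I,G$ are invariant. The non-klt locus of a pair supported on them is closed and $SL_3$-invariant. If it is nonempty, it contains a point fixed by a Borel subgroup, by Borel's fixed point theorem. A Borel subgroup fixes exactly one point $q_0$ and one line $\ell_0\ni q_0$, so the only fixed point of $P$ is
$$o:\quad q=p_1=\dots=p_n=q_0,\qquad\ell_1=\dots=\ell_n=\ell_0 .$$
So klt need only be checked at $o$.

**Local equations.** The translations of an affine chart around $q_0$ lie in $SL_3$ and act simply transitively on the chart. Near $o$, the variety $P$ and the divisors are therefore products of $\mathbf A^2$ with the fibre over $q_0$. Take $q_0=(0,0)$, $\ell_0=\{y=0\}$, and coordinates $(x,y)=(t,ts)$ on $\mathrm{Bl}_{q_0}X$, so that $s$ is the slope of $\ell$ and $\{t=0\}$ is the exceptional curve. Then $o$ is the origin of $\mathbf A^{2n}\ni(s_i,t_i)$. Conics through $q_0$ are spanned by $x,y,x^2,xy,y^2$, to be divided by $t$. Cubics singular at $q_0$ are spanned by $x^2,xy,y^2,x^3,\dots,y^3$, to be divided by $t^2$. So the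 local equations are
$$T_{ij}:\ s_i-s_j,\qquad F_I:\ \det(1,s_i,t_i,t_is_i,t_is_i^2)_{i\in I},\qquad G:\ \det(1,s_i,s_i^2,t_i,t_is_i,t_is_i^2,t_is_i^3)_{i\le7}. \tag{11}$$

**Lemma 9.** Let $\mathcal H$ be a finite set of linear hyperplanes in $\mathbf A^d$, with coefficients $a_H\ge0$. If $\sum_{H\supset\Phi}a_H<\mathrm{codim}\,\Phi$ for every intersection $\Phi\ne\mathbf A^d$ of members of $\mathcal H$, then $(\mathbf A^d,\sum a_HH)$ is klt.

**Proof.** Induction on $d$; $d=0$ is trivial. If $\bigcap H\ne0$, the arrangement is the product of an affine space with an arrangement in lower dimension satisfying the hypothesis. Suppose $\bigcap H=0$, and let $\beta:\beta^{-1}(\mathbf A^d)\to\mathbf A^d$ be the blow-up of $0$, with exceptional divisor $E_0\cong\mathbf P^{d-1}$. With $\alpha=d-\sum a_H>0$,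
$$\beta^*\big(K+\sum a_HH\big)=K+\sum a_H\tilde H+(1-\alpha)E_0 ,$$
because the canonical class contributes $-(d-1)E_0$ and each $\beta^*H=\tilde H+E_0$. The blow-up is the total space of a line bundle over $\mathbf P^{d-1}$ with zero section $E_0$, and $\tilde H$ is the preimage of $\mathbf P(H)$. Near $[v]\in\mathbf P^{d-1}$ only the $H\ni v$ matter, and in affine coordinates they form the arrangement $\{H/\mathbf Cv\}$ in $\mathbf A^d/\mathbf Cv$. It satisfies the hypothesis, because codimensions and coefficients are unchanged. By induction it is klt. So locally the blown-up pair is the product of a klt pair and $(\mathbf A^1,(1-\alpha)\{0\})$, and a product of log resolutions has all coefficients $<1$. This holds at every point of the blow-up, so the original pair is klt. $\square$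

For $\sum a_{ij}\{s_i=s_j\}$ on $\mathbf A^n$, an intersection $\Phi$ is given by a partition with blocks $K_r$. Its codimension is $\sum_r(|K_r|-1)$, and the hyperplanes containing it are those with $i,j$ in the same block. So it suffices that
$$\sum_{i<j,\ i,j\in K}a_{ij}<|K|-1\qquad\text{for all }K\text{ with }|K|\ge2. \tag{12}$$
In particular, $(P,cT)$ with $c\geq 0$ is klt for $c<2/n$, since $c\binom{|K|}2<|K|-1$ means $c<2/|K|$.

**Case $n\le5$.** Let $\Delta=cT$ with $c=0$ for $n\le2$, $c=\frac14$ for $n=3,4$, $c=\frac9{40}$ for $n=5$. For $n\ge3$ we have $c<2/n$, so the pair is klt. By (8) and (9),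
$$-(K_P+\Delta)=\sum\big(2H_i+(1-(n-1)c)\Lambda_i\big)+\Big(3-n+c\binom n2\Big)H_q .$$
For $n=1,\dots,5$ the coefficients of $\Lambda_i$ are $1,1,\frac12,\frac14,\frac1{10}$ and those of $H_q$ are $2,1,\frac34,\frac12,\frac14$. By (7) this is ample. Lemma 8 applies.

With $T$ alone we cannot go on. Positivity of both coefficients requires $\frac{2(n-3)}{n(n-1)}<c<\frac1{n-1}$, which is possible only if $2(n-3)<n$, that is, $n<6$. At $n=6$, $c=\frac15$ makes both coefficients zero, so a small correction by another divisor is enough.

**Case $n=6$.** There are six $F_I$, and each index lies in five of them. So $F\sim5\sum(H_i+\Lambda_i)-18H_q$, and $T\sim5\sum\Lambda_i-15H_q$. Take $\Delta=(\frac15-\frac{11}{10}\varepsilon)T+\varepsilon F$ with $0<\varepsilon\ll1$. The pair $(P,\frac15T)$ is klt because $\frac15<\frac26$, so $(P,\Delta)$ is klt for small $\varepsilon$. In $-(K_P+\Delta)$ the coefficients are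

* $H_i$: $2-5\varepsilon$;
* $\Lambda_i$: $1-5(\frac15-\frac{11}{10}\varepsilon)-5\varepsilon=\frac12\varepsilon$;
* $H_q$: $-3+15(\frac15-\frac{11}{10}\varepsilon)+18\varepsilon=\frac32\varepsilon$.

All are positive, so it is ample, and Lemma 8 applies.

**Case $n=7$.** Now $-K_P=\sum(2H_i+\Lambda_i)-4H_q$. By (10), $-(K_P+\frac12G)=\frac32\sum H_i$: the coefficients of $\Lambda_i$ and $H_q$ are both exactly zero. So we perturb $\frac12G$. There are 21 sets $I$, each index in 15 of them, so $F\sim15\sum(H_i+\Lambda_i)-63H_q$, and $T\sim6\sum\Lambda_i-21H_q$. Take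
$$\Delta=\gamma G+\kappa F+\tau T,\qquad\gamma=\tfrac12-196\delta,\quad\kappa=20\delta,\quad\tau=15\delta,\qquad0<\delta\ll1 .$$

**Step 1: ampleness.** The coefficients in $-(K_P+\Delta)$ are

* $H_i$: $2-\gamma-15\kappa>0$;
* $\Lambda_i$: $1-2\gamma-15\kappa-6\tau=(392-300-90)\delta=2\delta>0$;
* $H_q$: $-4+8\gamma+63\kappa+21\tau=(-1568+1260+315)\delta=7\delta>0$.

By (7), $-(K_P+\Delta)$ is ample.

**Step 2: a degeneration at $o$.** The equations of $G$ and $F_I$ are not products, so Lemma 9 does not apply directly. We degenerate them to products. Write $\mathrm V$ for Vandermonde determinants and $t_J=\prod_{i\in J}t_i$. Laplace expansion of (11), with $J$ the set of rows used for the columns containing $t$, gives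
$$G:\ \sum_{|J|=4}\pm t_J\mathrm V(s_J)\mathrm V(s_{J^c}),\qquad F_I:\ \sum_{J\subset I,\ |J|=3}\pm t_J\mathrm V(s_J)\mathrm V(s_{I\setminus J}).$$
Choose integers $0<\nu_1<\dots<\nu_7$, substitute $t_i\mapsto\lambda^{\nu_i}t_i$, and divide each equation by the maximal power of $\lambda$. The $J$-term is multiplied by $\lambda^{\sum_J\nu_i}$, and the exponent is smallest only for $J$ consisting of the smallest indices. So the limits at $\lambda=0$ are, up to sign,
$$t_J\mathrm V(s_J)\mathrm V(s_{J^c})\ \text{ with }J=\{1,2,3,4\},\qquad t_{J(I)}\mathrm V(s_{J(I)})\mathrm V(s_{I\setminus J(I)}), \tag{13}$$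
where $J(I)$ is the set of the three smallest elements of $I$. The equations $s_i-s_j$ are unchanged.

Suppose the limit pair is klt at the origin. These equations define a pair on $\mathbf A^{14}\times\mathbf A^1_\lambda$ whose restriction to $\{\lambda=0\}$ is the limit pair. By inversion of adjunction (Kollár–Mori, Thm. 5.50), the total pair together with the divisor $\{\lambda=0\}$ is plt near the origin, so the total pair itself is klt there. In particular, it is klt at $(0,\lambda)$ for small $\lambda\ne0$. Over $\lambda\ne0$ it is isomorphic to (original pair)$\times\mathbf G_m$ via $(s_i,t_i,\lambda)\mapsto(s_i,\lambda^{\nu_i}t_i,\lambda)$, which fixes $(0,\lambda)$. So the original pair is klt at $o$.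

**Step 3: the limit pair is klt.** By (13) it is a product of a pair in the $t_i$ and a pair in the $s_i$.

In the $t$-part, the divisors $\{t_i=0\}$ are coordinate hyperplanes with coefficients at most $\gamma+15\kappa<1$. So it is klt.

The $s$-part is an arrangement with
$$a_{ij}=\gamma\,[\,i,j\text{ both in }\{1,2,3,4\}\text{ or both in }\{5,6,7\}\,]+\tau+\kappa m_{ij},$$
where $[\cdot]$ is $1$ if the condition holds and $0$ otherwise, and $m_{ij}$ is the number of $I\ni i,j$ with $i,j$ both in $J(I)$ or both in $I\setminus J(I)$. We check (12). Let $k_1=|K\cap\{1,2,3,4\}|$ and $k_2=|K\cap\{5,6,7\}|$. For $\delta=0$ the sum over $K$ is $\frac12\binom{k_1}2+\frac12\binom{k_2}2$.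

* If $k_1=4$, the sum is $3+\frac12\binom{k_2}2$. For $k_2=1,2,3$ the second term is $0,\frac12,\frac32$, so the sum is less than $3+k_2=|K|-1$. For $k_2=0$ there is equality.
* If $k_1,k_2\le3$, then $\frac12\binom{k}2=\frac{k(k-1)}4\le\frac k2$ for $k\le3$, with equality only for $k\in\{0,3\}$. So the sum is at most $\frac{k_1+k_2}2\le k_1+k_2-1=|K|-1$. Equality throughout would need $k_1+k_2=2$ and $k_1,k_2\in\{0,3\}$, which is impossible.

So for all $K\ne\{1,2,3,4\}$ the inequality (12) is strict at $\delta=0$, hence holds for small $\delta$. The set $K=\{1,2,3,4\}$ must be computed. For $i,j\le3$: if $I\ni i,j$, then $i,j$ have at most two smaller elements in $I$, so $i,j\in J(I)$. Hence $m_{ij}=\binom53=10$, for three pairs. For the pairs $(i,4)$, $i\le3$: of the $10$ sets $I\ni i,4$, the element $4$ fails to be in $J(I)$ exactly when $I\supset\{1,2,3,4\}$, which happens for three sets. So $m_{i4}=7$, again for three pairs. The total is $\sum m_{ij}=30+21=51$, and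
$$\sum_{i<j,\ i,j\in K}a_{ij}=6\gamma+51\kappa+6\tau=3+(-1176+1020+90)\delta=3-66\delta<3=|K|-1 .$$
So (12) holds for all $K$, and the limit pair is klt. By Step 2, the pair is klt at $o$, so $(P,\Delta)$ is klt. Lemma 8 shows that $\mathbf P^{2[8,7]}$ is an MDS.

We have shown that $\mathbf P^{2[n+1,n]}$ is an MDS for all $n\le7$. Together with Theorem A and Section 5 this proves Theorem B: it is a Mori dream space exactly when $n\le7$. $\blacksquare$
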